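# Cyclic factors of order at least $p^2$ in abelian sections of $p$-groups of matrices

## 1. Matrices of size at most $p+1$

Fix a prime $p$. We look at $p$-subgroups $G$ of $GL(n,p)$, the group of invertible $n\times n$ matrices over the field $\mathbb F_p$ with $p$ elements, and we begin with small $n$.

Three textbook facts are used throughout.

* The group of upper unitriangular matrices is a Sylow $p$-subgroup of $GL(n,p)$. So every $p$-subgroup is conjugate to a group of matrices $I+N$ with $N$ strictly upper triangular, and in particular $N^n=0$. Conjugating changes nothing in the isomorphism type of quotients of subgroups.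
* In characteristic $p$ we have $(I+N)^{p^j}=I+N^{p^j}$, because $I$ and $N$ commute and the intermediate binomial coefficients $\binom{p^j}{i}$ are divisible by $p$.
* A finite abelian $p$-group $A$ is a direct product of cyclic groups $C_{p^{a_1}}\times\dots\times C_{p^{a_k}}$, and the orders of the factors are determined by $A$.

**Definition (section).** A section of $G$ is a quotient $H/K$ with $K\vartriangleleft H\le G$. It is an abelian section if $H/K$ is abelian.

For example, let $G$ be the group of unitriangular $3\times3$ matrices over $\mathbb F_2$, of order $8$. Taking $H=G$ and $K$ its center gives the section $C_2\times C_2$. Taking $H$ generated by $I+E_{12}+E_{23}$ and $K=1$ gives $C_4$, since $(I+E_{12}+E_{23})^2=I+E_{13}\ne I$. The group $G$ need not be abelian; only the quotient must be.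

**Proposition 1.** Let $A=H/K$ be an abelian section of a $p$-group $G\le GL(n,p)$. If $n\le p$, then $A$ has no cyclic factor of order at least $p^2$. If $n=p+1$, it has at most one, and one is attained.

*Proof.* Conjugate so that every $h\in H$ has the form $I+N$ with $N$ strictly upper triangular. Then $h^p=I+N^p$.

If $n\le p$, then $N^p=0$, so $h^p=I$. Every element of $A$ has order dividing $p$.

If $n=p+1$, a nonzero entry of $N^p$ in position $(i,j)$ needs $j-i\ge p=n-1$. So only the corner entry $(1,n)$ can be nonzero, and $h^p$ is one of $p$ matrices. Hence $A^p=\{a^p:a\in A\}$ has at most $p$ elements. If $A$ had $m$ factors of order at least $p^2$, then $|A^p|\ge p^m$, so $m\le 1$. For one factor, let $J$ be the nilpotent Jordan block of size $p+1$: then $(I+J)^p=I+J^p\neq I$ and $(I+J)^{p^2}=I$, so $\langle I+J\rangle\cong C_{p^2}$. $\square$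

What changes for larger $n$? The $p$-th powers now live in a larger set of matrices, and the argument leaves room for more factors. The paper "On $p$-groups with a maximal elementary abelian normal subgroup of rank $k$" by Zoltán Halasi, Károly Podoski, László Pyber and Endre Szabó, arXiv:2305.02037 (2023), asks the following. Let $G\le GL(n,p)$ be a $p$-group and $H/K$ an abelian section of $G$. Are there at most $n$ factors in the cyclic decomposition of $H/K$ of order at least $p^2$? Or, at least, is the number of such factors at most $cn$, for an absolute constant $c$ that does not depend on $p,n,G,H,K$?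

Factors of order exactly $p$ are not counted. By Proposition 1, a factor of order $p^2$ needs some space: there is none until $n=p+1$.

## 2. No linear bound, and growth $n^{2-o(1)}$

**Definition ($m_e(n,p)$).** For $e\ge1$ let $m_e(n,p)$ be the maximum, over all $p$-subgroups $G\le GL(n,p)$ and all abelian sections $H/K$ of $G$, of the number of cyclic factors of $H/K$ of order at least $p^e$.

Proposition 1 says that $m_2(n,p)=0$ for $n\le p$ and $m_2(p+1,p)=1$. The questions ask whether $m_2(n,p)\le n$, or $m_2(n,p)\le cn$. Both answers are no, for every fixed prime $p$.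

**Theorem A.** Let $p$ be a prime and $r\ge1$. Put $n=(p+1)^{r+1}$ and $k=2^r(p+1)^r$. Then some $p$-subgroup $H\le GL(n,p)$ has a normal subgroup $K$ with $H/K\cong(C_{p^2})^k$. Since $k/n=2^r/(p+1)$ is unbounded as $r\to\infty$, neither "at most $n$" nor "$O(n)$" is true, even for fixed $p$.

For $p=2$ and $r=2$ this gives $n=27$ and $k=36$: the group $GL(27,2)$ contains a $2$-subgroup with a section isomorphic to $C_4^{36}$.

A group is homocyclic if it is a direct product of isomorphic cyclic groups; $C_4\times C_4$ is homocyclic and $C_4\times C_2$ is not. Logarithms are natural.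

**Theorem B.** Let $p$ be a prime and $e\ge2$.

1. There is a constant $C=C(p,e)$ with $m_e(n,p)\ge n^2\exp(-C\sqrt{\log n})$ for all $n\ge p^{e-1}+1$. The sections attaining this bound can be taken homocyclic, $\cong(C_{p^e})^k$.
2. If $n\le p^{e-1}$, then $m_e(n,p)=0$. If $n>p^{e-1}$, then for every $0\le j<e$,
$$(e-j)\,m_e(n,p)\le\tfrac12(n-p^j)(n-p^j+1).\tag{1}$$
In particular $m_e(n,p)\le\frac{n(n-1)}{2e}$, and $m_e(p^{e-1}+1,p)=1$.

Hence $m_e(n,p)=n^{2-o(1)}$ as $n\to\infty$ for fixed $p$ and $e\ge2$, and the exponent $2$ is sharp. Indeed part 1 gives $\log m_e(n,p)/\log n\ge 2-C/\sqrt{\log n}$, and part 2 gives $m_e(n,p)\le n^2$.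

**Corollary C.** The bound $m_2(n,p)\le n$ holds if $n\le p$; if $n=p+s$ with $s\ge1$ and $s(s-1)\le 2p$; and if $n\le5$ ($p$ arbitrary).

## 3. Counting $p^j$-th powers: the upper bound

Part 2 of Theorem B is the proof of Proposition 1 with the positions of possible nonzero entries counted in general.

**Step 1: the subgroups that contain the powers.** Let $\mathfrak n$ be the algebra of strictly upper triangular $n\times n$ matrices over $\mathbb F_p$, and for $s\ge1$ let $U_s=I+\mathfrak n^s$. A product of $s$ strictly upper triangular matrices has nonzero entries only at positions $(i,j)$ with $j-i\ge s$. Conversely, if $j-i\ge s$, then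
$$E_{ij}=E_{i,i+1}E_{i+1,i+2}\cdots E_{i+s-2,i+s-1}E_{i+s-1,j}\in\mathfrak n^s .$$
So $U_s$ consists of the unitriangular matrices whose $(i,j)$ entries vanish for $0<j-i<s$. It is closed under multiplication, since $(I+X)(I+Y)=I+X+Y+XY$, and being finite it is a group. There are $n-d$ positions with $j-i=d$, so for $s\le n$
$$|U_s|=p^{\sum_{d=s}^{n-1}(n-d)}=p^{(n-s)(n-s+1)/2},$$
and $U_s=1$ for $s\ge n$.

**Step 2: compare with the powers in the section.** Let $A=H/K$ be an abelian section of a $p$-group $G\le GL(n,p)$ with $m$ cyclic factors of order at least $p^e$. After conjugation $G\le I+\mathfrak n$. Let $0\le j<e$. For $h=I+N\in H$ we have $h^{p^j}=I+N^{p^j}\in U_{p^j}$. So each element of $A^{p^j}=\{a^{p^j}:a\in A\}$ lies in the image of $H\cap U_{p^j}$ in $A$, whence $|A^{p^j}|\le|U_{p^j}|$. On the other hand, a factor $C_{p^a}$ of $A$ with $a\ge e$ contributes $C_{p^{a-j}}$ to $A^{p^j}$, of order at least $p^{e-j}$. Together,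
$$p^{(e-j)m}\le|A^{p^j}|\le|U_{p^j}|.$$

**Step 3: read off the bounds.** If $n\le p^{e-1}$, take $j=e-1$: then $U_{p^{e-1}}=1$, so $m=0$. If $n>p^{e-1}$, then $p^j<n$ for all $0\le j<e$ and Step 1 gives (1). The case $j=0$ is $m\le\frac{n(n-1)}{2e}$, which also holds trivially when $m_e(n,p)=0$. For $n=p^{e-1}+1$ and $j=e-1$ we get $m\le1$. This is attained by $\langle I+J\rangle$, where $J$ is the nilpotent Jordan block of size $n$: $(I+J)^{p^{i}}=I+J^{p^i}$ equals $I$ exactly when $p^i\ge p^{e-1}+1$, that is, when $i\ge e$, so $I+J$ has order $p^e$. This proves part 2 of Theorem B. $\square$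

*Proof of Corollary C.* Take $e=2$. If $n\le p$, then $m_2(n,p)=0$. If $n=p+s$ with $s\ge1$, then $j=1$ in (1) gives $m_2(n,p)\le s(s+1)/2$, and $s(s+1)/2\le p+s$ exactly when $s(s-1)\le2p$. If $n\le5$, then either $n\le p$, or $j=0$ gives $m_2(n,p)\le n(n-1)/4\le n$. $\square$

The bound is quadratic in $n$. The remaining task is to decide whether sections with more than linearly many large factors exist.

## 4. Diagonal blocks, and two paths through one vertex

The natural construction puts blocks $I+J$ of size $p+1$ along the diagonal. Each block gives one factor $C_{p^2}$, and the blocks commute, so we get $(C_{p^2})^{\lfloor n/(p+1)\rfloor}$. It stops there: every factor uses up $p+1$ basis vectors for itself, so the count cannot exceed $n/(p+1)$. To do better, different factors must share basis vectors. The generators then need not commute, and we must use the freedom to divide by $K$.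

Here is the smallest instance, with $p=2$ and $n=5$; diagonal blocks of size $3$ would give only one $C_4$. Let
$$x=I+E_{13}+E_{34},\qquad y=I+E_{23}+E_{35}.$$
Think of $x$ as the path $1\to3\to4$ and of $y$ as the path $2\to3\to5$. They share the vertex $3$. We compute
$$x^2=I+E_{14},\qquad y^2=I+E_{25},\qquad xy-yx=E_{13}E_{35}-E_{23}E_{34}=E_{15}+E_{24}.$$
Put $Z=E_{15}+E_{24}$ and $z=I+Z$. The rows of $Z$ are $1,2$ and its columns are $4,5$. The nonzero entries of $x-I$ and $y-I$ lie in rows $1,2,3$ and columns $3,4,5$. So products of $Z$ with $x-I$ or $y-I$, in either order, vanish. Hence $z$ commutes with $x$ and $y$, and $xy=yxz$. Let $H=\langle x,y\rangle$ and $K=\langle z\rangle=\{I,z\}$. In $H/K$ the images of $x$ and $y$ commute and have order dividing $4$. If $x^iy^j\in K$, then its entries at $(1,3)$ and $(2,3)$, which are $i$ and $j$ modulo $2$, vanish; so $i,j$ are even and $x^iy^j=I+\frac i2E_{14}+\frac j2E_{25}$, which lies in $K$ only if $4\mid i$ and $4\mid j$. So $H/K\cong C_4\times C_4$.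

The commutator landed on positions $(1,5)$ and $(2,4)$, which join the start of one path to the end of the other. The squares landed on $(1,4)$ and $(2,5)$, and these were not disturbed. The section can also be seen without naming $K$: read from each matrix in $H$ the submatrix on rows and columns $1,3,4$. Extracting a submatrix is usually not multiplicative. Here it is, because the only index strictly between $1$ and $4$ that a product can pass through is $3$.

## 5. Reading submatrices along separated paths

We now find the condition on a family of paths that makes this work for all of them at once. A factor $C_{p^e}$ needs a path with $\ell=p^{e-1}$ edges, that is, $p^{e-1}+1$ vertices.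

**Definition (separated path system).** Let $\ell\ge1$, and let $V=V_0\sqcup V_1\sqcup\dots\sqcup V_\ell$ be a finite set with $|V|=n$, divided into layers. Let $\mathcal P$ be a set of tuples $t=(t_0,\dots,t_\ell)$ with $t_i\in V_i$. Let $E$ be the set of all pairs $(t_{i-1},t_i)$ with $t\in\mathcal P$ and $1\le i\le\ell$, and let $\Gamma$ be the directed graph $(V,E)$. We call $\mathcal P$ separated if

* **(i)** whenever $s,t\in\mathcal P$ and $(s_{i-1},s_i)=(t_{i-1},t_i)$ for some $i$, then $s=t$;
* **(ii)** whenever $t\in\mathcal P$ and $u_0,\dots,u_\ell\in V$ satisfy $(u_{i-1},u_i)\in E$ for $1\le i\le\ell$, $u_0=t_0$ and $u_\ell=t_\ell$, then $u_i=t_i$ for all $i$.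

So different paths share no edge, and the only walk in $\Gamma$ from the start to the end of a path of $\mathcal P$ is that path itself, even if walks may change from one path to another at common vertices.

The example of Section 4 has layers $\{1,2\},\{3\},\{4,5\}$ and $\mathcal P=\{(1,3,4),(2,3,5)\}$, and it is separated. A family that is not: layers $\{a,a'\},\{b,b'\},\{c,c'\}$ and tuples $(a,b,c)$, $(a,b',c')$, $(a',b',c)$. No edge is shared, so (i) holds, but the walk $a,b',c$ takes its two edges from the second and third tuples and joins the ends of the first, so (ii) fails.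

By (i), the map $t\mapsto(t_{i-1},t_i)$ is injective, so $|\mathcal P|\le|V_{i-1}||V_i|$. Condition (i) alone permits quadratically many paths; condition (ii) is the serious restriction.

**Lemma 2.** Let $\mathcal P$ be a separated path system as above, with $\ell=p^{e-1}$ and $e\ge1$. Then $GL(n,p)$ contains a $p$-subgroup $H$ with a normal subgroup $K$ such that $H/K\cong(C_{p^e})^{|\mathcal P|}$.

*Proof.* Index rows and columns of $n\times n$ matrices over $\mathbb F_p$ by $V$, and let $E_{uv}$ be the matrix units.

**Step 1: an algebra containing the group.** This step confines all matrices to positions joined by walks. For $u,v\in V$ write $u\le v$ if there is a directed walk in $\Gamma$, of length at least $0$, from $u$ to $v$. Every edge goes from some $V_{i-1}$ to $V_i$, so $u\le v$ with $u\ne v$ forces $v$ to lie in a later layer than $u$. Let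
$$\mathcal A=\{M: M_{uv}=0\text{ unless }u\le v\}.$$
The relation $\le$ is reflexive, so $I\in\mathcal A$. It is transitive: if $(MN)_{uv}\ne0$ with $M,N\in\mathcal A$, then some $w$ has $u\le w\le v$, so $u\le v$. Thus $\mathcal A$ is a unital subalgebra of the matrix algebra.

**Step 2: the group.** For $t\in\mathcal P$ put
$$x_t=I+\sum_{i=1}^{\ell}E_{t_{i-1}t_i}\in\mathcal A,\qquad H=\langle x_t:t\in\mathcal P\rangle.$$
Order $V$ so that $V_0$ comes first, then $V_1$, and so on. Then all $x_t$ are upper unitriangular, so $H$ is a $p$-group. In the finite group $H$ inverses are powers, so every element of $H$ is a product of the $x_t$, and $H\subseteq\mathcal A$.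

**Step 3: reading along a path is multiplicative.** This is where (ii) is used. For $t\in\mathcal P$ define
$$\pi_t:\mathcal A\to M_{\ell+1}(\mathbb F_p),\qquad\pi_t(M)=(M_{t_it_j})_{0\le i,j\le\ell}.$$
We claim that $\pi_t$ is a unital ring homomorphism. It is additive, and $\pi_t(I)=I$ because the $t_i$ lie in different layers and so are distinct. For $M,N\in\mathcal A$,
$$(MN)_{t_it_j}=\sum_{u\in V}M_{t_iu}N_{ut_j}.\tag{2}$$
A nonzero term requires $t_i\le u\le t_j$. In that case concatenate the walk $t_0,t_1,\dots,t_i$, a walk from $t_i$ to $u$, a walk from $u$ to $t_j$, and the walk $t_j,\dots,t_\ell$. The result is a walk in $\Gamma$ from $t_0\in V_0$ to $t_\ell\in V_\ell$. Each edge raises the layer by exactly one, so the walk has length $\ell$, and by (ii) it is $t$. Therefore $u\in\{t_0,\dots,t_\ell\}$. The sum in (2) reduces to $\sum_{h=0}^{\ell}M_{t_it_h}N_{t_ht_j}$, which is the $(i,j)$ entry of $\pi_t(M)\pi_t(N)$. This proves the claim.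

**Step 4: what each path sees of each generator.** This is where (i) is used. Let $s,t\in\mathcal P$. The entry of $x_s-I$ at $(t_a,t_b)$ is nonzero only if $(t_a,t_b)=(s_{i-1},s_i)$ for some $i$. Comparing layers gives $a=i-1$ and $b=i$, and then $s=t$ by (i). So $\pi_t(x_s)=I$ for $s\ne t$, while $\pi_t(x_t)=I+J$ with $J$ the nilpotent Jordan block of size $\ell+1$. Now $(I+J)^{p^j}=I+J^{p^j}$ equals $I$ if and only if $p^j\ge\ell+1=p^{e-1}+1$, that is, $j\ge e$. So $I+J$ has order $p^e$.

**Step 5: the section.** Elements of $H$ have their inverses in $H\subseteq\mathcal A$, so each $\pi_t$ maps $H$ into $GL(\ell+1,p)$, and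
$$\Phi=(\pi_t)_{t\in\mathcal P}:H\to\prod_{t\in\mathcal P}GL(\ell+1,p)$$
is a group homomorphism. By Step 4 it sends $x_t$ to the element with $t$-coordinate $I+J$ and all other coordinates $I$. Since the $x_t$ generate $H$, the image is $\prod_{t\in\mathcal P}\langle I+J\rangle\cong(C_{p^e})^{|\mathcal P|}$. Take $K=\ker\Phi$. $\square$

## 6. Path systems made of arithmetic progressions

The problem is now combinatorial: find a separated path system with many paths on few vertices. Let every layer be a copy of a finite abelian group $B$, and let each path move by a constant step $d$ from a set $D\subseteq B$. Condition (i) will be automatic, and (ii) becomes a condition on $D$.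

**Lemma 3.** Let $\ell=p^{e-1}$ with $e\ge2$. Let $B$ be a finite abelian group and $D\subseteq B$ a subset such that
$$d_1+\dots+d_\ell=\ell d,\quad d_i,d\in D\quad\Longrightarrow\quad d_1=\dots=d_\ell=d.\tag{3}$$
Then $GL((\ell+1)|B|,p)$ contains a $p$-subgroup with a section $\cong(C_{p^e})^{|B||D|}$.

*Proof.* Let $V_i=B\times\{i\}$ for $0\le i\le\ell$. For $(a,d)\in B\times D$ let $t(a,d)$ be the tuple whose $i$-th entry is $(a+id,i)$. The edges from $V_{i-1}$ to $V_i$ are exactly the pairs $((b,i-1),(b+d,i))$ with $b\in B$ and $d\in D$.

**Check of (i).** Such an edge determines $b$ and $d$, and if it lies on $t(a,d)$, then $a=b-(i-1)d$. So an edge lies on only one of the tuples, which is (i). In particular the $|B||D|$ tuples are distinct.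

**Check of (ii).** A walk from $(a,0)$ to $(a+\ell d,\ell)$ has steps $d_1,\dots,d_\ell\in D$ with $\sum_id_i=\ell d$. By (3) all $d_i=d$, so the walk is $t(a,d)$.

Lemma 2 applies with $n=(\ell+1)|B|$ and $|\mathcal P|=|B||D|$. $\square$

Try the simplest case: $p=2$, $e=2$, $\ell=2$, $B=\mathbb Z/3$, $D=\{0,1\}$. The nine vertices form three layers of three, and there are six paths, $a,a,a$ and $a,a+1,a+2$. Two steps from $D$ add up to $0$, $1$ or $2$, and these are distinct modulo $3$. The sum $0=2\cdot0$ arises only as $0+0$ and the sum $2=2\cdot1$ only as $1+1$, so (3) holds. Mixed steps reach the end $a+1$, which no path starting at $a$ reaches. So a $2$-subgroup of $GL(9,2)$ has a section $C_4^6$; diagonal blocks give only $C_4^3$.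

In Lemma 3 the number of factors divided by the dimension is
$$\frac{|B||D|}{(\ell+1)|B|}=\frac{|D|}{\ell+1}.\tag{4}$$
So for Theorem A, where $\ell=p$ is fixed, it suffices to find arbitrarily large sets $D$ satisfying (3); the size of $B$ does not matter.

The first thing to try is a longer interval in a cyclic group. With $p=2$, $B=\mathbb Z/5$ and $D=\{0,1,2\}$ we would have $n=15$ and $15$ paths. But $0+2=2\cdot1$, so (3) fails: the walk $(a,0),(a,1),(a+2,2)$ has the same ends as $t(a,1)$. This is not only a gap in the argument; these generators really do become dependent. Indeed $x_{t(a,1)}^2=I+E_{(a,0),(a+2,2)}$. The tuples $t(a,0)$ and $t(a-2,2)$ both pass through $(a,1)$, and multiplying out as in Section 4 gives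
$$x_{t(a,0)}\,x_{t(a-2,2)}=x_{t(a-2,2)}\,x_{t(a,0)}\,\bigl(I+E_{(a,0),(a+2,2)}+E_{(a-2,0),(a,2)}\bigr).$$
The last factor is $x_{t(a,1)}^2\,x_{t(a-2,1)}^2$. So in every abelian quotient of $H$ this product becomes trivial. Both squares have order $2$, so they have the same image. Since $2$ generates $\mathbb Z/5$, all five squares $x_{t(a,1)}^2$ have the same image in every abelian quotient of $H$, and the fifteen generators cannot map to independent elements of order $4$.

## 7. Zero-one vectors: proof of Theorem A

The two-element set $\{0,1\}\subset\mathbb Z/3$ worked and the interval $\{0,1,2\}$ did not. To get large sets, do not lengthen the interval; take many coordinates, since condition (3) can be checked in each coordinate separately.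

*Proof of Theorem A.* Take $e=2$, so $\ell=p$. Let $B=(\mathbb Z/(p+1))^r$, and let $D$ be the set of the $2^r$ vectors all of whose coordinates are $0$ or $1$.

**Step 1: condition (3).** We work in one coordinate. Let $\varepsilon_1,\dots,\varepsilon_p,\varepsilon\in\{0,1\}$ with $\sum_i\varepsilon_i\equiv p\varepsilon\pmod{p+1}$. Both sides are integers in $[0,p]$, so they are equal: $\sum_i\varepsilon_i=p\varepsilon\in\{0,p\}$. A sum of $p$ terms from $\{0,1\}$ is $0$ only if all are $0$, and $p$ only if all are $1$. So all $\varepsilon_i=\varepsilon$. As this holds in each coordinate, (3) holds.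

**Step 2: count.** Lemma 3 gives a $p$-subgroup of $GL(n,p)$ with a section $(C_{p^2})^k$, where $n=(p+1)|B|=(p+1)^{r+1}$ and $k=|B||D|=(p+1)^r2^r$. Writing the section as $H/K$ and using $H$ as the $p$-subgroup gives the form in the theorem. All $k$ cyclic factors have order $p^2$.

**Step 3: no linear bound.** Given any constant $c$, choose $r$ with $2^r>c(p+1)$. Then $k=\frac{2^r}{p+1}\,n>cn$. So both questions have a negative answer, for every prime $p$. $\square$

## 8. Vectors on a sphere: the lower bound in Theorem B

For the exponent $2$, formula (4) is not enough: now $D$ must be nearly as large as $B$, since the number of factors is $|B||D|$ and the dimension is $(\ell+1)|B|$. Zero-one vectors have $|D|=2^r$ against $|B|=(p+1)^r$, a loss by a fixed power of $|B|$. To lose less we want coordinates from a longer interval $\{0,\dots,q-1\}$, and Section 6 shows the obstruction: $d$ can be a nontrivial average of the $d_i$. A point of a Euclidean sphere is never a nontrivial average of points of that sphere. So we keep only the vectors of one fixed length, and we take the modulus large enough that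 sums do not wrap around.

*Proof of Theorem B, part 1.* Let $\ell=p^{e-1}\ge2$.

**Step 1: the set $D$.** Let $q,r\ge1$ be integers, $M=\ell(q-1)+1$ and $B=(\mathbb Z/M)^r$. The $q^r$ vectors of $\{0,\dots,q-1\}^r\subset\mathbb Z^r$ have squared Euclidean norm in $\{0,1,\dots,r(q-1)^2\}$. By pigeonhole there are an integer $R$ and a set $D\subseteq\{0,\dots,q-1\}^r$ of vectors of squared norm $R$ with
$$|D|\ge\frac{q^r}{r(q-1)^2+1}\ge\frac{q^r}{rq^2}.$$
The last inequality holds because $r(q-1)^2+1\le r\bigl((q-1)^2+1\bigr)\le rq^2$. Since $M-q=(\ell-1)(q-1)\ge0$, the numbers $0,\dots,q-1$ are distinct modulo $M$, so $D$ embeds in $B$.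

**Step 2: condition (3).** Let $d_1+\dots+d_\ell\equiv\ell d\pmod M$ with $d_i,d\in D$. All coordinates of both sides lie in $[0,\ell(q-1)]=[0,M-1]$, so equality holds in $\mathbb Z^r$. Taking inner products with $d$ gives $\sum_i\langle d_i,d\rangle=\ell R$. On the other hand
$$0\le|d_i-d|^2=2R-2\langle d_i,d\rangle,$$
so each $\langle d_i,d\rangle\le R$. The $\ell$ terms add up to $\ell R$, so equality holds for every $i$. Then $|d_i-d|^2=0$ and $d_i=d$ for all $i$.

**Step 3: a bound with free parameters.** Lemma 3 gives homocyclic sections in dimension $n_0=(\ell+1)M^r$. For $n_0\le n$ the embedding $g\mapsto\mathrm{diag}(g,I)$ of $GL(n_0,p)$ into $GL(n,p)$ carries them to dimension $n$. So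
$$m_e(n,p)\ge M^r|D|\ge\frac{M^rq^r}{rq^2}\qquad\text{whenever }(\ell+1)M^r\le n,\tag{5}$$
witnessed by a homocyclic section $(C_{p^e})^{M^r|D|}$.

How should $q$ and $r$ be chosen? Since $M$ is about $\ell q$, the bound falls short of $M^{2r}$ by a factor of about $\ell^r\cdot rq^2$, whose main logarithmic terms are $r\log\ell+2\log q$. The product $r\log M$ is essentially prescribed, namely $\log\frac n{\ell+1}$. So $r$ and $\log q$ should both be about the square root of this number.

**Step 4: the choice for large $n$.** Let $L=\log\frac n{\ell+1}$, and assume first that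
$$L\ge\max\{1,(2\log 2\ell)^2\}.\tag{6}$$
Put $r=\lceil\sqrt L\rceil$. As $\sqrt L\ge1$, we have $\sqrt L\le r\le\sqrt L+1\le2\sqrt L$. Put $y=e^{L/r}$ and $q=\lfloor(y-1)/\ell\rfloor+1$. Then:

* $\frac12\sqrt L\le L/r\le\sqrt L$, so $y\ge e^{\sqrt L/2}\ge2\ell$ by (6), and $y\le e^{\sqrt L}$;
* $M=\ell\lfloor(y-1)/\ell\rfloor+1\le y$, so $(\ell+1)M^r\le(\ell+1)e^L=n$, as (5) requires;
* $M>\ell\bigl(\frac{y-1}\ell-1\bigr)+1=y-\ell\ge y/2$, because $y\ge2\ell$;
* $q\ge(y-1)/\ell\ge y/(2\ell)$, because $y\ge2$; and $q\le(y-1)/\ell+1\le y$.

Insert this in (5), and use $y^r=e^L=n/(\ell+1)$: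
$$m_e(n,p)\ge\frac{(y/2)^r\,(y/2\ell)^r}{r\,y^2}=\frac{y^{2r}}{(4\ell)^r\,r\,y^2}=\Bigl(\frac n{\ell+1}\Bigr)^2\exp\bigl(-r\log(4\ell)-\log r-2L/r\bigr).$$
Here $r\log(4\ell)\le2\sqrt L\log(4\ell)$, $\log r\le r\le2\sqrt L$ and $2L/r\le2\sqrt L$. So
$$m_e(n,p)\ge\Bigl(\frac n{\ell+1}\Bigr)^2\exp\bigl(-(2\log(4\ell)+4)\sqrt L\bigr).$$

**Step 5: absorb the constants.** We have $L\le\log n$. Also $n\ge\ell+1\ge3$, so $\log n\ge\log3>1$ and
$$(\ell+1)^{-2}=\exp(-2\log(\ell+1))\ge\exp\bigl(-2\log(\ell+1)\sqrt{\log n}\bigr).$$
So the claimed bound holds for all $n$ satisfying (6), with $C=2\log(4\ell)+4+2\log(\ell+1)$.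

**Step 6: the remaining $n$.** Only finitely many $n\ge\ell+1$ violate (6), since for these $L$ is bounded. For each of them $m_e(n,p)\ge1$, witnessed by $\langle I+J\rangle\cong C_{p^e}$ with $J$ the nilpotent Jordan block of size $\ell+1$, embedded in $GL(n,p)$ by $g\mapsto\mathrm{diag}(g,I)$; this is homocyclic with one factor. It remains to enlarge $C$ so that $n^2\exp(-C\sqrt{\log n})\le1$ for these $n$, for which $C\ge2\sqrt{\log n}$ is enough. The resulting $C$ depends only on $\ell=p^{e-1}$, hence only on $p$ and $e$. $\square$

Theorem B determines the growth of $m_e(n,p)$, for fixed $p$ and $e\ge2$, up to a factor $\exp(O_{p,e}(\sqrt{\log n}))$. The argument does not decide whether $m_e(n,p)\ge c_{p,e}\,n^2$ for some $c_{p,e}>0$; the negative answers to the two questions do not depend on this.
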